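\title{Exchangeability of invariant random expansions of free homogeneous structures}

\begin{abstract}
Let $\mathcal M$ be a countable $k$-transitive homogeneous structure in a relational language of arity greater than $k$ whose age has free amalgamation, and let $\mathcal C'$ be a hereditary class of finite structures with $|\mathcal C'_n|$ members on the domain $\{1,\dots,n\}$. We show that every $\mathrm{Aut}(\mathcal M)$-invariant random structure with age contained in $\mathcal C'$ is exchangeable if $\log|\mathcal C'_n|\le n^{k+1-\delta}$ for some $\delta>0$ and infinitely many $n$, and more generally if for every $C>0$ the ratio of $\log|\mathcal C'_n|$ to $n^{k+1}e^{-C\sqrt{\log n}}$ has lower limit zero. This gives a positive answer to a question of Braunfeld, Jahel and Marimon. For $k\le 2$ the condition $\log|\mathcal C'_n|=o(n^{k+1})$ suffices and is sharp; for $k\ge3$ it does not suffice in general. The proof packs many independently chosen copies of two finite structures into one member of the age and compares the number of copies with $\log|\mathcal C'_n|$.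
\end{abstract}

\section{The question and the results}\label{sec:intro}

A random structure with domain $\mathbb N$ is exchangeable if its law is invariant under all permutations of $\mathbb N$. Invariance under the automorphism group of a fixed structure $\mathcal M$ on $\mathbb N$ is a weaker requirement, since the random structure may depend on $\mathcal M$; it may even be a copy of $\mathcal M$. This paper is about a situation in which the weaker invariance implies the stronger one for a reason of size: the random structure is drawn from a class too small to record anything about $\mathcal M$.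

\subsection*{Homogeneous structures}
All languages are relational, and relation symbols have positive arity. Substructures are induced substructures, and the empty structure is allowed. We write $[r]=\{1,\dots,r\}$, and logarithms are natural. The \emph{support} of a tuple is the set of its entries; a tuple is \emph{constant} if its support has one element. A tuple is \emph{related} in a structure if it satisfies at least one relation there. A class of finite structures is \emph{hereditary} if it is closed under isomorphism and substructures.

Let $\mathcal L$ be a language and $\mathcal M$ an $\mathcal L$-structure with domain $\mathbb N$. It is \emph{homogeneous} if every isomorphism between finite substructures extends to an automorphism of $\mathcal M$, and \emph{$k$-transitive} if $\mathrm{Aut}(\mathcal M)$ acts transitively on $k$-tuples of pairwise distinct elements. Its \emph{age} $\mathcal A$ is the class of finite structures that embed in $\mathcal M$; it is hereditary and contains the empty structure.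

Let $A$ be a substructure of $B_1$ and of $B_2$, with domains arranged so that $B_1\cap B_2=A$. The \emph{free amalgam} of $B_1$ and $B_2$ over $A$ is the structure on $B_1\cup B_2$ that has $B_1$ and $B_2$ as substructures and in which every related tuple lies entirely in $B_1$ or entirely in $B_2$. A class has \emph{free amalgamation} if it contains the free amalgam of any two of its members over any common substructure in the class, the empty one included. We use Fra\"iss\'e's theorem in the following form: a hereditary class in a finite language that contains a one-point structure and has free amalgamation is the age of a homogeneous structure with domain $\mathbb N$, unique up to isomorphism, its \emph{Fra\"iss\'e limit}.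

We say that $\mathcal M$ satisfies $(\mathrm H_k)$ if $\mathcal M$ is homogeneous and $k$-transitive, every symbol of $\mathcal L$ has arity greater than $k$, and the age of $\mathcal M$ has free amalgamation. Throughout, $k\ge1$; the case $k=0$ is treated in Remark~\ref{rem:zero}.

A $j$-uniform hypergraph is viewed as a structure with one $j$-ary relation that holds only on tuples of distinct entries and is invariant under permuting the entries. Let $\mathcal H_j$ be the Fra\"iss\'e limit of all finite $j$-uniform hypergraphs. The basic example of $(\mathrm H_k)$ is $\mathcal H_{k+1}$: a set of $k$ points spans no edge, so any bijection between two such sets is an isomorphism, and homogeneity gives $k$-transitivity.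

\subsection*{Expansions}
Let $\mathcal L'$ be a language disjoint from $\mathcal L$ and $\mathcal C'$ a hereditary class of finite $\mathcal L'$-structures. Let $\Omega$ be the set of $\mathcal L'$-structures with domain $\mathbb N$ whose age is contained in $\mathcal C'$, with the $\sigma$-algebra generated by the sets $\{N\in\Omega: N\models R(\bar x)\}$. The group $S_\infty$ of all permutations of $\mathbb N$ acts on $\Omega$ by the rule that $gN\models R(g\bar x)$ if and only if $N\models R(\bar x)$. An \emph{expansion of $\mathcal M$ by $\mathcal C'$} is an $\mathrm{Aut}(\mathcal M)$-invariant probability measure on $\Omega$. We think of it as the law of a random structure $\mathcal N$ whose finite substructures almost surely lie in $\mathcal C'$, and we consider events modulo null sets. The expansion is \emph{exchangeable} if it is $S_\infty$-invariant. Let $\mathcal A_n$ and $\mathcal C'_n$ be the sets of members of $\mathcal A$ and $\mathcal C'$ with domain $[n]$. The function $n\mapsto|\mathcal C'_n|$ is the \emph{labeled growth rate} of $\mathcal C'$. If some $\mathcal C'_n$ is empty there is no expansion, so we assume $1\le|\mathcal C'_n|\le\infty$, with $\log\infty=\infty$.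

The number $\log|\mathcal C'_n|$ measures how much information the restriction of $\mathcal N$ to $n$ points can hold. If $\mathcal L'$ is finite and all its arities are at most $k$, then $|\mathcal C'_n|\le 2^{|\mathcal L'|n^k}$. For linear orders $|\mathcal C'_n|=n!\le e^{n\log n}$, which is $O(e^{n^{1+\delta}})$ for every $\delta>0$. One level higher there is room for a copy of $\mathcal M$.

\begin{example}\label{ex:copy}
Let $\mathcal M=\mathcal H_{k+1}$, let $\mathcal C'$ be the class of all finite $(k+1)$-uniform hypergraphs in a renamed relation symbol, and let $N$ be $\mathcal M$ with the relation renamed. The Dirac measure at $N$ is invariant under a permutation $g$ exactly when $gN=N$. It is therefore $\mathrm{Aut}(\mathcal M)$-invariant, and it is not exchangeable, since some $(k+1)$-sets are edges and some are not. Here $|\mathcal C'_n|=2^{\binom{n}{k+1}}=e^{O(n^{k+1})}$.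
\end{example}

Under $(\mathrm H_k)$ all $k$-tuples of distinct points of $\mathcal M$ look alike, so what $\mathcal M$ has to say about $n$ points begins at the level of $(k+1)$-sets, of which there are about $n^{k+1}$. Free amalgamation suggests that the behavior of $\mathcal M$ on many of these sets can be prescribed independently. An expansion that depends on $\mathcal M$ at all should then have to store a biased bit in each of many places, and a class with $\log|\mathcal C'_n|$ close to $n^k$ has no room for that. The following question comes from Braunfeld, Jahel and Marimon~\cite{BJM}.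

\begin{quote}
\emph{Suppose that $\mathcal M$ satisfies $(\mathrm H_k)$ and that $|\mathcal C'_n|=O(e^{n^{k+\delta}})$ for every $\delta>0$. Is every expansion of $\mathcal M$ by $\mathcal C'$ exchangeable?}
\end{quote}

Neither free amalgamation nor transitivity can be dropped.

\begin{example}\label{ex:hyp}
The order $(\mathbb Q,<)$, carried over to $\mathbb N$, is homogeneous and $1$-transitive in a language of arity $2$, but its age does not have free amalgamation. The Dirac measure at a renamed copy of it is a non-exchangeable expansion by the class of linear orders. For transitivity, present $\mathcal H_k$ in a language of arity $k+1$ by declaring that $R(x_1,\dots,x_{k+1})$ holds if and only if $x_{k+1}=x_1$ and $(x_1,\dots,x_k)$ enumerates an edge. The result has the same partial isomorphisms as $\mathcal H_k$ and its age has free amalgamation, but it is not $k$-transitive. The Dirac measure at $\mathcal H_k$ is a non-exchangeable expansion by a class with $|\mathcal C'_n|=2^{\binom nk}\le e^{n^k}$.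
\end{example}

\subsection*{Results}
The answer to the question is yes, and any one exponent below $k+1$ is enough.

\begin{theorem}\label{thm:A}
Let $\mathcal M$ satisfy $(\mathrm H_k)$, and suppose that for every $C>0$
\begin{equation}\label{eq:star}
\liminf_{n\to\infty}\ \frac{\log|\mathcal C'_n|}{n^{k+1}e^{-C\sqrt{\log n}}}=0 .\tag{$*$}
\end{equation}
Then every expansion of $\mathcal M$ by $\mathcal C'$ is exchangeable. In particular this holds if $|\mathcal C'_n|=O(e^{n^{k+\delta}})$ for a single $\delta<1$, and it holds if $\log|\mathcal C'_n|\le n^{k+1-\delta}$ for some fixed $\delta>0$ and infinitely many $n$.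
\end{theorem}

For instance, if $\mathcal M$ satisfies $(\mathrm H_1)$, then an $\mathrm{Aut}(\mathcal M)$-invariant random linear order on $\mathbb N$ is exchangeable, so it induces each of the $r!$ orders on any given $r$ points with probability $1/r!$.

The heuristic above and Example~\ref{ex:copy} suggest a cleaner guess, namely that $\log|\mathcal C'_n|=o(n^{k+1})$ suffices. The next two theorems show that this is right for $k\le 2$ and wrong for $k\geq 3$. Say that $\mathcal A$ is \emph{closed under deleting supports} if, for every $B\in\mathcal A$ and every set $W$ of at least two points of $B$, the structure obtained from $B$ by deleting all relations on tuples with support exactly $W$ is in $\mathcal A$.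

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(i)] Let $\mathcal M$ satisfy $(\mathrm H_k)$. Suppose that $k\in\{1,2\}$ or that $\mathcal A$ is closed under deleting supports. If $\liminf_n\log|\mathcal C'_n|/n^{k+1}=0$, then every expansion of $\mathcal M$ by $\mathcal C'$ is exchangeable.
\item[(ii)] For every $k\ge1$ there are $\mathcal M$ satisfying $(\mathrm H_k)$ and $\mathcal C'$ with $|\mathcal C'_n|=e^{O(n^{k+1})}$ such that $\mathcal M$ has a non-exchangeable expansion by $\mathcal C'$.
\end{enumerate}
Thus $e^{o(n^{k+1})}$ is the sharp order of growth for $k\le2$.
\end{theorem}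

\begin{theorem}\label{thm:C}
For every $k\ge3$ there are $\mathcal M$ satisfying $(\mathrm H_k)$, in a language with one $(k+1)$-ary relation, and $\mathcal C'$ with $\log|\mathcal C'_n|=o(n^{k+1})$ such that $\mathcal M$ has a non-exchangeable expansion by $\mathcal C'$. Thus for $k\ge3$ growth $e^{o(n^{k+1})}$ does not suffice in general, and Theorem~\ref{thm:A} is optimal up to a factor $n^{o(1)}$ in $\log|\mathcal C'_n|$.
\end{theorem}

To see the size of the gap between Theorems~\ref{thm:A} and~\ref{thm:C}, note that \eqref{eq:star} holds for every $C$ as soon as $\log|\mathcal C'_n|\le n^{k+1}e^{-(\log n)^{2/3}}$ for infinitely many $n$, and that $e^{(\log n)^{2/3}}=n^{(\log n)^{-1/3}}=n^{o(1)}$.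

\subsection*{Plan of the proof}
An expansion attaches to each $B\in\mathcal A_r$ a probability measure $\mu_B$ on $\mathcal L'$-structures with domain $[r]$, and it is exchangeable once $\mu_B$ depends only on $r$. Section~\ref{sec:count} shows that $\mu_{B_0}$ and $\mu_{B_1}$ are close if one can mark many places on a set of $n$ points, many compared with $\log|\mathcal C'_n|$, and fill each place with $B_0$ or $B_1$ at will without leaving $\mathcal A$. Section~\ref{sec:glue} reduces this to two combinatorial conditions on the places. Grids satisfy them with order $n^{k+1}$ places when $B_0$ and $B_1$ are close to each other; this gives Theorem~\ref{thm:B} (Section~\ref{sec:grid}). For arbitrary $B_0$ and $B_1$ we use values of vector-valued polynomials with a fixed Gram matrix and lose a factor $e^{C\sqrt{\log n}}$, with $C$ depending on $r$; this gives Theorem~\ref{thm:A} (Section~\ref{sec:design}). Section~\ref{sec:lower} proves Theorem~\ref{thm:C} and is independent of the rest.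

\section{Marginals and a counting inequality}\label{sec:count}

In this section $\mathcal M$ is any homogeneous structure with domain $\mathbb N$, the random structure $\mathcal N$ is an expansion of $\mathcal M$ by $\mathcal C'$, and $\mathcal C'_n$ is finite for infinitely many $n$. The last assumption follows from the growth hypotheses of Theorems~\ref{thm:A} and~\ref{thm:B}(i).

For a structure $D$ and an injection $e$ from a set $V$ into the domain of $D$, the \emph{pullback} $D^e$ is the structure on $V$ with $D^e\models R(\bar y)$ if and only if $D\models R(e(\bar y))$. Then $(D^f)^e=D^{fe}$, and $(gD)^e=D^{g^{-1}e}$ for a permutation $g$ of the domain of $D$.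

\subsection*{The measures $\mu_B$}
Fix $r$ and some $n\ge r$ with $\mathcal C'_n$ finite, and let $\mathcal F_r$ be the finite set of restrictions to $[r]$ of members of $\mathcal C'_n$. An injection $a\colon[r]\to\mathbb N$ extends to an injection $a'\colon[n]\to\mathbb N$, and $\mathcal N^{a'}\in\mathcal C'_n$, so $\mathcal N^a\in\mathcal F_r$. Finitely many atomic formulas distinguish the members of $\mathcal F_r$ from one another. Hence each event $\{\mathcal N^a=Y\}$ is a finite Boolean combination of events $\{\mathcal N\models R(\bar x)\}$, and the law of $\mathcal N^a$ is a probability measure on a finite set. Conversely, a finite Boolean combination of events $\{\mathcal N\models R(\bar x)\}$ is a finite disjoint union of events $\{\mathcal N^a=Y\}$, where $a$ enumerates the points involved. These Boolean combinations form an algebra that generates the $\sigma$-algebra, and a probability measure is determined by its values on a generating algebra. So the laws of the $\mathcal N^a$ determine the law of $\mathcal N$.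

\begin{lemma}\label{lem:marg}
The law of $\mathcal N^a$ depends only on the structure $B=\mathcal M^a\in\mathcal A_r$; call it $\mu_B$. If for every $r$ the measures $\mu_B$, $B\in\mathcal A_r$, all coincide, then $\mathcal N$ is exchangeable.
\end{lemma}

\begin{proof}
If $\mathcal M^a=\mathcal M^b$, then $a(i)\mapsto b(i)$ is an isomorphism between finite substructures of $\mathcal M$ and extends to some $g\in\mathrm{Aut}(\mathcal M)$ with $ga=b$. Then $\mathcal N^a=\mathcal N^{g^{-1}b}=(g\mathcal N)^b$, which has the law of $\mathcal N^b$ by invariance. Now let $\sigma\in S_\infty$. The structure $(\sigma\mathcal N)^a=\mathcal N^{\sigma^{-1}a}$ has law $\mu_{B'}$ with $B'=\mathcal M^{\sigma^{-1}a}\in\mathcal A_r$. If the $\mu_B$ coincide, this is the law of $\mathcal N^a$, for every $r$ and $a$, and so $\sigma\mathcal N$ and $\mathcal N$ have the same law.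
\end{proof}

Every $B\in\mathcal A_r$ is of the form $\mathcal M^a$, so $\mu_B$ is defined for all $B\in\mathcal A_r$. More generally, let $D\in\mathcal A$ have domain $V$, fix an embedding $f\colon D\to\mathcal M$, and put $X_D=\mathcal N^f$. This is a random element of the set $\mathcal C'_V$ of members of $\mathcal C'$ with domain $V$, and $|\mathcal C'_V|=|\mathcal C'_n|$ if $|V|=n$. For an injection $e\colon[r]\to V$ we have $\mathcal M^{fe}=D^e$, so
\begin{equation}\label{eq:local}
(X_D)^e=\mathcal N^{fe}\ \text{ has law }\ \mu_{D^e}.
\end{equation}
In words, the law of what $X_D$ does at a place $e$ depends only on what $D$ does at that place.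

\subsection*{The inequality}
Suppose that $\mu_{B_1}(Y)>\mu_{B_0}(Y)$ for some $Y$. Take places $e_\tau\colon[r]\to V$, $\tau\in T$, and toss a fair coin for each place to decide whether it carries $B_0$ or $B_1$. If the resulting pattern is realized by some $D\in\mathcal A$, then by~\eqref{eq:local} the structure $X_D$ shows $Y$ more often at the places with $B_1$ than at those with $B_0$, and the expected excess is proportional to $|T|$. A structure $X$ fixed in advance has an excess of order at most $\sqrt{|T|}$ against fair coins, and the best of $\kappa$ structures has an excess of order at most $\sqrt{|T|\log\kappa}$. The next lemma compares the two.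

\begin{lemma}\label{lem:count}
Let $B_0,B_1\in\mathcal A_r$, let $|V|=n$, and let $(e_\tau)_{\tau\in T}$ be a finite nonempty family of injections $[r]\to V$. Suppose that for every $\omega\in\{0,1\}^T$ there is $D_\omega\in\mathcal A$ with domain $V$ such that $(D_\omega)^{e_\tau}=B_{\omega(\tau)}$ for all $\tau\in T$. Then for every $\mathcal L'$-structure $Y$ on $[r]$,
\[
|\mu_{B_1}(Y)-\mu_{B_0}(Y)|\le 2\sqrt{\frac{2\log|\mathcal C'_n|}{|T|}}\,.
\]
\end{lemma}

\begin{proof}
We may assume $\kappa:=|\mathcal C'_n|<\infty$. Let $p_i=\mu_{B_i}(Y)$. For $X\in\mathcal C'_V$ let $x_\tau(X)=1$ if $X^{e_\tau}=Y$ and $x_\tau(X)=0$ otherwise, and put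
\[
Z(\omega,X)=\sum_{\tau\in T}\bigl(2\omega(\tau)-1\bigr)\,x_\tau(X).
\]
For fixed $\omega$, \eqref{eq:local} gives $\mathbb E\,x_\tau(X_{D_\omega})=p_{\omega(\tau)}$. Since $X_{D_\omega}$ takes values in $\mathcal C'_V$,
\[
\sum_{\tau\in T}\bigl(2\omega(\tau)-1\bigr)p_{\omega(\tau)}=\mathbb E\,Z(\omega,X_{D_\omega})\le\max_{X\in\mathcal C'_V}Z(\omega,X).
\]
Average over $\omega$ uniform in $\{0,1\}^T$. Each term on the left is $p_1$ or $-p_0$ with probability $\frac12$, so
\[
\tfrac12|T|(p_1-p_0)\le\mathbb E_\omega\max_XZ(\omega,X).
\]
Let $\lambda>0$. We apply Jensen's inequality, bound the maximum by the sum, and use that the signs $2\omega(\tau)-1$ are independent and uniform in $\{-1,1\}$: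
\[
\exp\Bigl(\lambda\,\mathbb E_\omega\max_XZ(\omega,X)\Bigr)\le\mathbb E_\omega\max_Xe^{\lambda Z(\omega,X)}\le\sum_{X\in\mathcal C'_V}\prod_{\tau\in T}\cosh\bigl(\lambda x_\tau(X)\bigr)\le\kappa\, e^{\lambda^2|T|/2}.
\]
The last step uses $\cosh u\le e^{u^2/2}$, which follows from $(2j)!\ge2^jj!$ on comparing power series. Therefore $\frac12|T|(p_1-p_0)\le\lambda^{-1}\log\kappa+\frac12\lambda|T|$. If $\kappa>1$, the choice $\lambda=\sqrt{2\log\kappa/|T|}$ makes the right side $\sqrt{2|T|\log\kappa}$; if $\kappa=1$, let $\lambda\to0$. In both cases $p_1-p_0\le2\sqrt{2\log\kappa/|T|}$. Exchanging $B_0$ and $B_1$, that is, replacing $\omega$ by $1-\omega$, gives the same bound for $p_0-p_1$.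
\end{proof}

From now on the task is to build the structures $D_\omega$ with $|T|$ as large as possible. Here is one case done completely by hand.

\begin{example}\label{ex:trianglefree}
Let $\mathcal M$ be the Fra\"iss\'e limit of the finite triangle-free graphs. A triangle in a free amalgam has pairwise adjacent vertices, so it lies in one of the two factors; hence the class has free amalgamation, and $\mathcal M$ satisfies $(\mathrm H_1)$. Suppose $\liminf_n\log|\mathcal C'_n|/n^2=0$. Let $B_1$ be a triangle-free graph on $[r]$ with an edge $ab$, and let $B_0$ be $B_1$ with this edge removed. Let $m=\lfloor n/r\rfloor\ge1$ and $T=[m]^2$. Replace $a$ by copies $a_1,\dots,a_m$ and $b$ by copies $b_1,\dots,b_m$, keep the edges of $B_1$ among the other vertices, join each copy to the neighbors of its original outside $\{a,b\}$, and join $a_u$ to $b_v$ exactly when $\omega(u,v)=1$. This uses $2m+r-2\le rm\le n$ vertices; add isolated vertices to obtain a graph $D_\omega$ on $n$ vertices. The map that sends each copy to its original and fixes the other vertices of $[r]$ sends edges to edges of $B_1$, so $D_\omega$ is triangle-free. Let $e_{(u,v)}$ send $a$ to $a_u$ and $b$ to $b_v$ and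 fix the other points. Then $(D_\omega)^{e_{(u,v)}}=B_{\omega(u,v)}$, and Lemma~\ref{lem:count} gives
\[
|\mu_{B_1}(Y)-\mu_{B_0}(Y)|\le 2\sqrt{2\log|\mathcal C'_n|}\,\big/\,\lfloor n/r\rfloor .
\]
The left side does not depend on $n$ and the right side has lower limit $0$, so $\mu_{B_1}=\mu_{B_0}$. Removing edges one at a time, we find that $\mu_B$ equals the measure of the edgeless graph for every $B\in\mathcal A_r$, and $\mathcal N$ is exchangeable by Lemma~\ref{lem:marg}.
\end{example}

The $m^2$ places in this example overlap heavily, and overlap cannot be avoided: pairwise disjoint places number at most $n/r$. Disjoint places settle only the degenerate case of the question.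

\begin{remark}\label{rem:zero}
For $k=0$ the hypothesis $(\mathrm H_0)$ says only that $\mathcal M$ is homogeneous and that $\mathcal A$ has free amalgamation. Take $\lfloor n/r\rfloor$ places with pairwise disjoint images, and let $D_\omega$ be the disjoint union of the prescribed copies of $B_0$ and $B_1$ and of copies of a one-point member of $\mathcal A$ on the remaining points. This is an iterated free amalgam over the empty structure, so $D_\omega\in\mathcal A$. By Lemmas~\ref{lem:count} and~\ref{lem:marg}, every expansion is exchangeable if $\log|\mathcal C'_n|=o(n)$.
\end{remark}

\section{Gluing copies of two structures}\label{sec:glue}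

From here to the end of Section~\ref{sec:design}, $\mathcal M$ satisfies $(\mathrm H_k)$ with $k\ge1$. Example~\ref{ex:trianglefree} used two special features of triangle-free graphs: an edge can always be removed, and membership in the age can be tested by a map onto $B_1$. In general we have neither, and we need a test for membership in $\mathcal A$ that uses only $(\mathrm H_k)$. Two facts provide it. The first is the only place where $k$-transitivity enters.

\begin{lemma}\label{lem:small}
\begin{enumerate}
\item[(i)] For each $R\in\mathcal L$, the relation $R(x,\dots,x)$ holds in $\mathcal M$ for all $x$ or for no $x$.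
\item[(ii)] If a non-constant tuple is related in a member of $\mathcal A$, then its support has at least $k+1$ elements.
\item[(iii)] $|\mathcal A_r|=1$ for $1\le r\le k$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $1\le j\le k$, a $j$-tuple of distinct points of $\mathbb N$ extends to a $k$-tuple of distinct points, so $\mathcal M$ is $j$-transitive. The case $j=1$ gives (i). For (iii), members of $\mathcal A_r$ have the form $\mathcal M^a$, and $\mathcal M^{ga}=(g^{-1}\mathcal M)^a=\mathcal M^a$ for $g\in\mathrm{Aut}(\mathcal M)$.

For (ii), suppose that a tuple $\bar y$ with support $W$, $2\le|W|\le k$, satisfies $R$ in a member of $\mathcal A$, and let $B\in\mathcal A$ be the substructure on $W$. Pick $u\ne v$ in $W$, and let $B'$ be the free amalgam of $B\setminus u$ and $B\setminus v$ over $B\setminus\{u,v\}$. Then $B'\in\mathcal A$ has domain $W$, and $\bar y$ is not related in $B'$ because it contains both $u$ and $v$. So $B\ne B'$ are two members of $\mathcal A$ with the same domain of size at most $k$, contrary to (iii).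
\end{proof}

Part (ii) does not follow from the arity hypothesis alone, because tuples may repeat entries, as in Example~\ref{ex:hyp}. Conversely, the proof did not use the arity hypothesis, and (i) and (ii) show that a symbol of arity at most $k$ could only define the empty relation or the set of all constant tuples.

Call a structure \emph{irreducible} if any two distinct elements lie in a common related tuple. For graphs these are the complete graphs.

\begin{lemma}\label{lem:irred}
If a finite $\mathcal L$-structure $D$ is not in $\mathcal A$, then it has an irreducible substructure that is not in $\mathcal A$.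
\end{lemma}

\begin{proof}
Let $D'$ be a minimal substructure of $D$ that is not in $\mathcal A$. Suppose that $u\ne v$ in $D'$ lie in no common related tuple. Then every related tuple of $D'$ lies in $D'\setminus u$ or in $D'\setminus v$, so $D'$ is the free amalgam of these two over $D'\setminus\{u,v\}$. All three are in $\mathcal A$ by minimality, so $D'\in\mathcal A$, a contradiction.
\end{proof}

We now fix the shape of the places. Let $r\ge k+1$, let $U$ be a finite set with $r|U|\le n$, and let $V\supseteq[r]\times U$ have $n$ elements. Call $\{i\}\times U$ the $i$th \emph{column}. A word $\tau=(\tau_1,\dots,\tau_r)\in U^r$ defines the place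
\[
e_\tau\colon[r]\to V,\qquad e_\tau(i)=(i,\tau_i),
\]
and a family of places is a set $T\subseteq U^r$. The advantage of columns is that a point of $V$ plays the same role $i$ in every copy that contains it.

The natural candidate for $D_\omega$ is the union of the prescribed copies, with no further relations. Two things can go wrong, and both are visible for triangle-free graphs with $r=3$. First, copies can conflict. If $\tau$ and $\tau'$ agree in coordinates $1$ and $2$, and $12$ is an edge of $B_1$ but not of $B_0$, then $e_\tau$ and $e_{\tau'}$ cannot carry different structures. Second, copies can combine into something forbidden. Let $B_1$ have edges $12$ and $23$, let $B_0$ have the single edge $13$, and let $s\in U^3$. If three words of $T$ agree with $s$ in the coordinates $\{1,2\}$, $\{2,3\}$, $\{1,3\}$ and carry $B_1,B_1,B_0$ respectively, then the points $(1,s_1),(2,s_2),(3,s_3)$ form a triangle. The two conditions below exclude these accidents.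

Let $I\subseteq[r]$ with $|I|\ge2$ and let $s\in U^I$. Say that $s$ is \emph{covered} by $T$ if some $\tau\in T$ agrees with $s$ on all of $I$. Say that $s$ is \emph{pairwise covered} by $T$ if for all $i\ne j$ in $I$ some $\tau\in T$ agrees with $s$ on a subset of $I$ that contains $i$ and $j$ and has at least $k+1$ elements.

\begin{lemma}\label{lem:glue}
Let $B_0,B_1\in\mathcal A_r$ and $T\subseteq U^r$. Assume:
\begin{itemize}
\item[$(\alpha)$] if $\tau\ne\tau'$ in $T$ agree on the support of a non-constant tuple $\bar y$ from $[r]$, then $\bar y$ satisfies the same relations in $B_0$ and in $B_1$;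
\item[$(\beta)$] every $s$ that is pairwise covered by $T$ is covered by $T$.
\end{itemize}
Then for every $\omega\in\{0,1\}^T$ there is $D_\omega\in\mathcal A$ with domain $V$ such that $(D_\omega)^{e_\tau}=B_{\omega(\tau)}$ for all $\tau\in T$.
\end{lemma}

\begin{proof}
Define $D_\omega$ on $V$ as follows. A constant tuple satisfies $R$ if and only if the constant tuples of $\mathcal M$ do, which makes sense by Lemma~\ref{lem:small}(i). A non-constant tuple $\bar x$ satisfies $R$ if and only if $\bar x=e_\tau(\bar y)$ for some $\tau\in T$ and some $\bar y$ with $B_{\omega(\tau)}\models R(\bar y)$.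

\emph{Each place carries the prescribed structure.} Fix $\tau\in T$. On constant tuples $(D_\omega)^{e_\tau}$ and $B_{\omega(\tau)}$ both agree with $\mathcal M$. Let $\bar y$ be non-constant. If $B_{\omega(\tau)}\models R(\bar y)$, then $D_\omega\models R(e_\tau(\bar y))$ by definition. Conversely, if $D_\omega\models R(e_\tau(\bar y))$, then $e_\tau(\bar y)=e_{\tau'}(\bar y')$ with $B_{\omega(\tau')}\models R(\bar y')$. Comparing columns gives $\bar y'=\bar y$, and then $\tau$ and $\tau'$ agree on the support of $\bar y$. If $\tau'=\tau$ we are done, and otherwise $(\alpha)$ gives $B_{\omega(\tau)}\models R(\bar y)$.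

\emph{$D_\omega$ is in $\mathcal A$.} If not, Lemma~\ref{lem:irred} gives $S\subseteq V$ such that the substructure $D_\omega|_S$ is irreducible and not in $\mathcal A$. The empty structure is in $\mathcal A$, and one-point substructures of $D_\omega$ are isomorphic to one-point substructures of $\mathcal M$, so $|S|\ge2$. Any two distinct points of $S$ lie in a related tuple with all entries in $S$. This tuple is non-constant, so it is $e_\tau(\bar y)$ with $\bar y$ related in $B_{\omega(\tau)}\in\mathcal A$, and its support has at least $k+1$ elements by Lemma~\ref{lem:small}(ii). In particular any two points of $S$ lie in the image of one $e_\tau$, so $S\subseteq[r]\times U$ and $S$ has at most one point in each column. Write $S=\{(i,s_i):i\in I\}$. What we have just shown says that $s$ is pairwise covered by $T$. By $(\beta)$, $S$ lies in the image of some $e_\tau$. Then $D_\omega|_S$ is isomorphic to a substructure of $(D_\omega)^{e_\tau}=B_{\omega(\tau)}\in\mathcal A$, a contradiction.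
\end{proof}

\section{Grids and the proof of Theorem~\ref{thm:B}}\label{sec:grid}

The family of places in Example~\ref{ex:trianglefree} is a grid: two coordinates vary freely and the others are fixed. In a grid $(\beta)$ is automatic, and $(\alpha)$ becomes a condition on how $B_0$ and $B_1$ differ. To get order $n^{k+1}$ places we need $k+1$ free parameters, and we allow each parameter to govern a block of coordinates.

\begin{lemma}\label{lem:grid}
Let $r\ge k+1$, let $B_0,B_1\in\mathcal A_r$, and let $I_1,\dots,I_{k+1}\subseteq[r]$ be nonempty and pairwise disjoint. Suppose that every tuple whose support misses some $I_l$ satisfies the same relations in $B_0$ and in $B_1$. If $\liminf_n\log|\mathcal C'_n|/n^{k+1}=0$, then $\mu_{B_0}=\mu_{B_1}$.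
\end{lemma}

\begin{proof}
Let $n\ge r$, let $|U|=\lfloor n/r\rfloor$, and fix $o\in U$. Let $T$ be the set of $\tau\in U^r$ that are constant on each $I_l$ and equal to $o$ outside $I_1\cup\dots\cup I_{k+1}$. Then $|T|=|U|^{k+1}\ge(n/2r)^{k+1}$.

For $(\alpha)$, two distinct words $\tau,\tau'\in T$ differ at every coordinate of some block $I_l$. If they agree on the support of $\bar y$, this support misses $I_l$, and $\bar y$ satisfies the same relations in $B_0$ and $B_1$. For $(\beta)$, let $s\in U^I$ be pairwise covered. Any two coordinates of $s$ are coordinates of one word of $T$, so $s$ is constant on each $I\cap I_l$ and equals $o$ outside the blocks. Let $\tau\in T$ take on $I_l$ the value of $s$ on $I\cap I_l$, or the value $o$ if $I\cap I_l=\emptyset$. Then $\tau$ agrees with $s$ on $I$.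

By Lemmas~\ref{lem:glue} and~\ref{lem:count}, $|\mu_{B_1}(Y)-\mu_{B_0}(Y)|\le2\sqrt{2(2r)^{k+1}\log|\mathcal C'_n|/n^{k+1}}$ for all $Y$ and all $n\ge r$, and the right side has lower limit $0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Part (ii) is Example~\ref{ex:copy}. For (i), by Lemmas~\ref{lem:marg} and~\ref{lem:small}(iii) it suffices to show for $r\ge k+1$ that all $\mu_B$ with $B\in\mathcal A_r$ coincide. Let $B^\emptyset$ be the structure on $[r]$ in which constant tuples behave as in $\mathcal M$ and no non-constant tuple is related. We lead each $B\in\mathcal A_r$ to $B^\emptyset$ by a chain of deletions inside $\mathcal A_r$ and apply Lemma~\ref{lem:grid} to each step. This gives $\mu_B=\mu_{B^\emptyset}$.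

\emph{The case $k\in\{1,2\}$.} For $B\in\mathcal A_r$ and $a\ne b$ in $[r]$, let $B^{ab}$ be obtained from $B$ by deleting all relations on tuples that contain both $a$ and $b$. It is the free amalgam of $B\setminus a$ and $B\setminus b$ over $B\setminus\{a,b\}$, so $B^{ab}\in\mathcal A_r$. Performing this operation successively for all pairs deletes every relation on a non-constant tuple and none on a constant tuple, so it ends in $B^\emptyset$. It remains to show $\mu_B=\mu_{B^{ab}}$. Put $I_1=\{a\}$, $I_2=\{b\}$ and, if $k=2$, $I_3=[r]\setminus\{a,b\}$, which is nonempty because $r\ge3$. A tuple on which $B$ and $B^{ab}$ differ contains $a$ and $b$ and is related in $B$. If $k=2$, its support has a third element by Lemma~\ref{lem:small}(ii), and this element is in $I_3$. So the support meets every $I_l$, and Lemma~\ref{lem:grid} applies.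

\emph{The case of closure under deleting supports.} Run through the finitely many sets $W\subseteq[r]$ with $|W|\ge2$, each time deleting all relations on tuples with support exactly $W$. The chain stays in $\mathcal A_r$ and ends in $B^\emptyset$. In a step that changes the structure, some tuple with support $W$ was related, so $|W|\ge k+1$ by Lemma~\ref{lem:small}(ii). Let $I_1,\dots,I_{k+1}$ be distinct singletons in $W$. A tuple whose support misses some $I_l$ has support different from $W$ and is unaffected by the step, so Lemma~\ref{lem:grid} applies.
\end{proof}

\begin{remark}\label{rem:stop}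
Grids do not suffice for $k\ge3$. Let $r=k+2$. Among $k+1$ disjoint nonempty subsets of $[k+2]$ at least $k$ are singletons, and $[k+2]\setminus\{w\}$ meets all of them only if $\{w\}$ is not one of them. So one application of Lemma~\ref{lem:grid} to $(k+1)$-uniform hypergraphs on $k+2$ points changes at most two edges. In Section~\ref{sec:lower} we meet an age in which $k+2$ points span $0$, $1$, $2$ or $k+2$ edges. There the complete hypergraph differs from every other member of $\mathcal A_{k+2}$ in at least $k$ edges, and for $k\geq 3$ no chain of such steps reaches it.
\end{remark}

\section{Polynomial designs and the proof of Theorem~\ref{thm:A}}\label{sec:design}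

For arbitrary $B_0$ and $B_1$ we know nothing about where they differ, except that by Lemma~\ref{lem:small}(ii) they agree on tuples with support of size at most $k$. So we make $(\alpha)$ vacuous by asking that distinct words of $T$ agree in at most $k$ coordinates. Then a word is determined by its first $k+1$ coordinates, so $|T|\le|U|^{k+1}\le n^{k+1}$, and the question is how close to this bound one can come while keeping $(\beta)$.

Values of polynomials of degree at most $k$ at the points $1,\dots,r$ have the required agreement property, but they fail $(\beta)$. Take $k=1$ and $r=3$, so that the words are three-term arithmetic progressions. The word $s=(4,4,6)$ agrees in two coordinates with each of $(4,4,4)$, $(4,5,6)$ and $(2,4,6)$, so it is pairwise covered, but it is not a progression. The difficulty is that being a progression, $s_1-2s_2+s_3=0$, is a condition on three coordinates, while the hypothesis of $(\beta)$ speaks about pairs. The remedy is to let the entries be vectors in $\mathbb Z^d$ and to write the condition as $|s_1-2s_2+s_3|^2=0$, which involves only the inner products $\langle s_i,s_j\rangle$. Suppose that all words $\tau\in T$ are progressions with the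 same Gram matrix $\Gamma_{ij}=\langle\tau_i,\tau_j\rangle$. If $s\in U^3$ is pairwise covered, then $\langle s_i,s_j\rangle=\Gamma_{ij}$ for all $i,j$, and so
\[
|s_1-2s_2+s_3|^2=\Gamma_{11}+4\Gamma_{22}+\Gamma_{33}-4\Gamma_{12}-4\Gamma_{23}+2\Gamma_{13}=|\tau_1-2\tau_2+\tau_3|^2=0
\]
for any $\tau\in T$. Thus $s$ is a progression, and it equals the word of $T$ with which it shares two coordinates. In dimension $d=1$, with nonnegative entries, the Gram matrix determines the word, so nothing is left. In high dimension fixing the Gram matrix is cheap: on $U=\{0,\dots,q-1\}^d$ it takes a number of values polynomial in $d$ and $q$, while $|U|=q^d$.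

\begin{lemma}\label{lem:design}
Let $r\ge k+1$. There is $C=C(k,r)$ such that for all large $n$ there are a set $U$ with $r|U|\le n$ and a set $T\subseteq U^r$ with $|T|\ge n^{k+1}e^{-C\sqrt{\log n}}$ such that distinct words of $T$ agree in at most $k$ coordinates and $T$ satisfies $(\beta)$.
\end{lemma}

\begin{proof}
Let $\gamma=(k+1)r^k$. Let $d\ge1$ and $q\ge\gamma$ be integers, to be chosen at the end, and put $U=\{0,\dots,q-1\}^d\subseteq\mathbb Z^d$ and $h=\lfloor q/\gamma\rfloor\ge1$.

\emph{Construction.} Consider the $h^{d(k+1)}$ vector-valued polynomials $P(x)=\sum_{j=0}^kv_jx^j$ with $v_j\in\{0,\dots,h-1\}^d$. For $i\in[r]$ each coordinate of $P(i)$ is a nonnegative integer that is at most $(k+1)r^k(h-1)<\gamma h\le q$, so $\tau_P=(P(1),\dots,P(r))$ is a word in $U^r$. A real polynomial of degree at most $k$ with $k+1$ zeros is zero. Applying this to each of the $d$ coordinates of $P-P'$, we see that $\tau_P$ and $\tau_{P'}$ agree in at most $k$ coordinates if $P\neq P'$. Since $r\ge k+1$, the map $P\mapsto\tau_P$ is injective. The Gram matrix $(\langle P(i),P(j)\rangle)_{i,j\in[r]}$ has entries in $\{0,\dots,d(q-1)^2\}$, a set with at most $dq^2$ elements, so it takes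 at most $(dq^2)^{r^2}$ values. Let $\Gamma$ be a most frequent value and let $T$ be the set of words $\tau_P$ with Gram matrix $\Gamma$. Then
\begin{equation}\label{eq:size}
|T|\ge h^{d(k+1)}(dq^2)^{-r^2}.
\end{equation}

\emph{Condition $(\beta)$.} Let $s\in U^I$ be pairwise covered. For $i\ne j$ in $I$ some word of $T$ agrees with $s$ at $i$ and $j$, so $\langle s_i,s_j\rangle=\Gamma_{ij}$ and $\langle s_i,s_i\rangle=\Gamma_{ii}$. As $|I|\ge2$, this gives $\langle s_i,s_j\rangle=\Gamma_{ij}$ for all $i,j\in I$. Moreover some $\tau\in T$ agrees with $s$ on a set $J\subseteq I$ with $|J|=k+1$. We show that this $\tau$ agrees with $s$ at every $l\in I\setminus J$. Let $\lambda_j=\prod_{i\in J\setminus\{j\}}\frac{l-i}{j-i}$ for $j\in J$. By Lagrange interpolation $p(l)=\sum_{j\in J}\lambda_jp(j)$ for every real polynomial $p$ of degree at most $k$, and hence $\tau_l=\sum_{j\in J}\lambda_j\tau_j$. Expanding the squares,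
\[
\Bigl|s_l-\sum_{j\in J}\lambda_js_j\Bigr|^2=\Gamma_{ll}-2\sum_{j\in J}\lambda_j\Gamma_{lj}+\sum_{i,j\in J}\lambda_i\lambda_j\Gamma_{ij}=\Bigl|\tau_l-\sum_{j\in J}\lambda_j\tau_j\Bigr|^2=0 .
\]
Therefore $s_l=\sum_{j\in J}\lambda_js_j=\sum_{j\in J}\lambda_j\tau_j=\tau_l$.

\emph{Size.} Compared with $|U|^{k+1}=q^{d(k+1)}$, the bound~\eqref{eq:size} loses a factor exponential in $d$, from the restriction on the coefficients, and a factor polynomial in $d$ and $q$, from fixing $\Gamma$. With $q^d$ about $n/r$, the two losses balance when $d$ and $\log q$ are both about $\sqrt{\log n}$. Let
\[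
m=\lfloor n/r\rfloor,\qquad L=\sqrt{\log m},\qquad d=\lceil L\rceil,\qquad q=\lfloor m^{1/d}\rfloor .
\]
Then $r|U|=rq^d\le rm\le n$. We have $m^{1/d}=e^{L^2/d}$ and $L\le d\le L+1$, and $L^2/(L+1)\ge L-1$, so $e^{L-1}\le m^{1/d}\le e^L$. Let $n$ be so large that $L\ge1$ and $e^{L-1}\ge\gamma$. Then $q\ge\gamma$. Using $\lfloor x\rfloor\ge x/2$ for $x\ge1$ three times, we get $m\ge n/(2r)$, $q\ge\frac12m^{1/d}$ and $h\ge q/(2\gamma)\ge m^{1/d}/(4\gamma)$. Also $q\le e^L$, $d\le2L$ and $d\le L+1\le e^L$. By~\eqref{eq:size},
\[
|T|\ge m^{k+1}(4\gamma)^{-d(k+1)}\,d^{-r^2}q^{-2r^2}\ge n^{k+1}(2r)^{-(k+1)}\exp\Bigl(-\bigl(2(k+1)\log(4\gamma)+3r^2\bigr)L\Bigr).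
\]
Since $1\le L\le\sqrt{\log n}$, the lemma holds with $C=(k+1)\log(2r)+2(k+1)\log(4\gamma)+3r^2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemmas~\ref{lem:marg} and~\ref{lem:small}(iii) it suffices to show $\mu_{B_0}=\mu_{B_1}$ for $B_0,B_1\in\mathcal A_r$ with $r\ge k+1$. Let $C=C(k,r)$, let $n$ be large, and take $U$ and $T$ from Lemma~\ref{lem:design}. Condition $(\beta)$ holds. For $(\alpha)$, if $\tau\ne\tau'$ in $T$ agree on the support of a non-constant tuple $\bar y$, this support has at most $k$ elements, so $\bar y$ is related neither in $B_0$ nor in $B_1$ by Lemma~\ref{lem:small}(ii). Lemmas~\ref{lem:glue} and~\ref{lem:count} give, for every $Y$ and all large $n$,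
\[
|\mu_{B_1}(Y)-\mu_{B_0}(Y)|\le2\sqrt{\frac{2\log|\mathcal C'_n|}{n^{k+1}e^{-C\sqrt{\log n}}}}\,.
\]
By \eqref{eq:star} for this $C$ the right side has lower limit $0$, so $\mu_{B_0}=\mu_{B_1}$.

For the special cases, note that for all $\eta>0$ and $C>0$
\[
n^{-\eta}e^{C\sqrt{\log n}}=\exp\bigl(C\sqrt{\log n}-\eta\log n\bigr)\to0 .
\]
If $\log|\mathcal C'_n|\le n^{k+1-\delta}$ for infinitely many $n$, with $\delta>0$, then along these $n$ the ratio in \eqref{eq:star} is at most $n^{-\delta}e^{C\sqrt{\log n}}$. If $|\mathcal C'_n|=O(e^{n^{k+\delta}})$ with $\delta<1$, then $\log|\mathcal C'_n|\le n^{k+\delta}+O(1)$, and the ratio is at most $\bigl(n^{-(1-\delta)}+O(n^{-(k+1)})\bigr)e^{C\sqrt{\log n}}$. In both cases \eqref{eq:star} holds for every $C$.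
\end{proof}

The hypothesis of the question in Section~\ref{sec:intro} includes the case $\delta=\frac12$, so its answer is yes.

\begin{remark}
The constant $C(k,r)$ produced by Lemma~\ref{lem:design} grows with $r$, and exchangeability requires the equality of the measures $\mu_B$ for all $r$. This is why \eqref{eq:star} is assumed for every $C$. Some loss in Lemma~\ref{lem:design} is unavoidable when $k\geq 3$: if for every $r$ the lemma held with $|T|\ge c(r)\,n^{k+1}$ for some $c(r)>0$, the proof above would give exchangeability whenever $\log|\mathcal C'_n|=o(n^{k+1})$, contrary to Theorem~\ref{thm:C}.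
\end{remark}

\section{A small class with a non-exchangeable expansion}\label{sec:lower}

We prove Theorem~\ref{thm:C}. Let $K=k+1\ge4$. We look for a structure $\mathcal M$ with a feature that is invariant under automorphisms, distinguishes some finite sets from others, and yet can be described on $n$ points with $o(n^K)$ bits. The edges of a $K$-uniform hypergraph are too expensive to record. We therefore impose a rule under which some edges force others, and record only the part of $\mathcal M$ where the rule is active.

\subsection*{The example}
A set $X$ of $K$-subsets of a set $V$ is \emph{closed} if every $(K+1)$-set with at least three of its $K$-subsets in $X$ has all of them in $X$. The set of all $K$-subsets is closed and intersections of closed sets are closed, so every $X$ is contained in a least closed set $\mathrm{cl}(X)$, and $X\subseteq X'$ implies $\mathrm{cl}(X)\subseteq\mathrm{cl}(X')$. We identify a $K$-uniform hypergraph with its set of edges. A $(K+1)$-set is \emph{rich} in $X$ if at least three of its $K$-subsets are in $X$, and it is a \emph{clique} of $X$ if all of them are.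

Let $\mathcal A$ be the class of finite $K$-uniform hypergraphs with closed edge set, that is, those in which every $(K+1)$-set spans $0$, $1$, $2$ or $K+1$ edges. This class is hereditary. It has free amalgamation: a $(K+1)$-set $Q$ in the free amalgam of $B_1$ and $B_2$ over $A$ that is contained in neither $B_1$ nor $B_2$ has points $u\in B_1\setminus A$ and $v\in B_2\setminus A$. No edge contains both, so only $Q\setminus\{u\}$ and $Q\setminus\{v\}$ can be edges, and $Q$ spans at most two. This is the reason for the threshold three. Let $\mathcal M$ be the Fra\"iss\'e limit of $\mathcal A$. A set of $k$ points spans no edge, so $\mathcal M$ is $k$-transitive, and its only relation has arity $k+1$. Thus $\mathcal M$ satisfies $(\mathrm H_k)$.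

For a $K$-uniform hypergraph $D$ let $\mathcal Q(D)$ be the $(K+1)$-uniform hypergraph on the same domain whose edges are the cliques of $D$. Let $\mathcal C'$ be the class of all $\mathcal Q(D)$ with $D\in\mathcal A$. It is closed under isomorphism, and under substructures because $\mathcal Q(D)|_S=\mathcal Q(D|_S)$. The same identity shows that the age of $N=\mathcal Q(\mathcal M)$ is contained in $\mathcal C'$. Automorphisms of $\mathcal M$ fix $N$, so the Dirac measure at $N$ is an expansion of $\mathcal M$ by $\mathcal C'$. The complete and the edgeless $K$-uniform hypergraphs on $K+1$ points are both in $\mathcal A$, so some $(K+1)$-sets are edges of $N$ and some are not, and the expansion is not exchangeable. It remains to show that $\log|\mathcal C'_n|=o(n^K)$.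

\subsection*{Reduction to small generating sets}
Call a set $D_0$ of $K$-subsets of $[n]$ \emph{full} if it is closed and each of its members lies in a clique of $D_0$. Given $D\in\mathcal A$ on $[n]$, let $D_0$ be the set of edges of $D$ that lie in a clique of $D$. A clique of $D$ has all its $K$-subsets in $D_0$, and $D_0\subseteq D$, so $D$ and $D_0$ have the same cliques. A set that is rich in $D_0$ is rich in $D$, hence a clique of $D$, hence a clique of $D_0$. So $D_0$ is full and determines $\mathcal Q(D)$, and $|\mathcal C'_n|$ is at most the number of full sets on $[n]$.

\begin{proposition}\label{prop:gen}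
For every $\varepsilon>0$ there is $n_0$ such that for $n\ge n_0$ every full set $D_0$ on $[n]$ equals $\mathrm{cl}(G)$ for some $G\subseteq D_0$ with $|G|\le\varepsilon n^K$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:C} from Proposition~\ref{prop:gen}]
Let $0<\varepsilon\le\frac12$, $n\ge n_0$ and $M=n^K$. There are at most $M$ subsets of $[n]$ of size $K$, so the number of full sets is at most $\sum_{i\le\varepsilon M}\binom Mi$. The quantity $\varepsilon^i(1-\varepsilon)^{M-i}$ is nonincreasing in $i$, so
\[
1\ge\sum_{i\le\varepsilon M}\binom Mi\varepsilon^i(1-\varepsilon)^{M-i}\ge\varepsilon^{\varepsilon M}(1-\varepsilon)^{(1-\varepsilon)M}\sum_{i\le\varepsilon M}\binom Mi .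
\]
Hence $\log|\mathcal C'_n|\le H(\varepsilon)\,n^K$ with $H(\varepsilon)=-\varepsilon\log\varepsilon-(1-\varepsilon)\log(1-\varepsilon)$. Since $H(\varepsilon)\to0$ as $\varepsilon\to0$, we get $\log|\mathcal C'_n|=o(n^{k+1})$.
\end{proof}

Two extreme cases show why full sets have small generating sets. If $D_0$ consists of all $K$-subsets of $[n]$, it is generated by the $\binom{n-1}{K-1}$ sets through a fixed point $o$: for a $K$-set $u$ not containing $o$, the set $u\cup\{o\}$ has $K\ge3$ subsets of size $K$ through $o$. If, at the other extreme, a small set $G\subseteq D_0$ leaves no rich set in $D_0\setminus G$, then each clique has at least $K+1-2\geq 3$ of its $K$-subsets in $G$, and $G$ generates $D_0$. The proof combines the two. While many rich sets remain, we find a large multipartite block and generate it cheaply, as in the first case. When few remain, a removal lemma puts us in the second case. We use two published results.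

\begin{theorem}[Hypergraph removal lemma \cite{RS,NRS,Gowers}]\label{thm:removal}
Let $H_0$ be a $K$-uniform hypergraph with $v$ vertices and let $\eta>0$. There are $c_0>0$ and $n_1$ such that from every $K$-uniform hypergraph on $n\ge n_1$ vertices with fewer than $c_0n^v$ copies of $H_0$ one can delete at most $\eta n^K$ edges so that no copy of $H_0$ remains. Here a copy is a subhypergraph isomorphic to $H_0$, not necessarily induced.
\end{theorem}

Given disjoint sets $U_1,\dots,U_j$, a \emph{transversal} is a $j$-set with one point in each $U_i$.

\begin{theorem}[Erd\H{o}s \cite{Erdos}]\label{thm:erdos}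
For every integer $t\geq 1$ and every $c'>0$ there is $n_2$ such that in every $(K+1)$-uniform hypergraph on $n\ge n_2$ vertices with at least $c'n^{K+1}$ edges there are disjoint $t$-sets $U_1,\dots,U_{K+1}$ of vertices all of whose transversals are edges.
\end{theorem}

Applied directly to the rich sets of a hypergraph $F$, Theorem~\ref{thm:erdos} gives a block in which every transversal is rich, but the three edges that make it rich may sit in different positions in different transversals. For the count below we need them in the same positions, and a random partition achieves this.

\begin{lemma}\label{lem:block}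
For every integer $t\ge1$ and every $c>0$ there is $n_2$ such that the following holds for $n\ge n_2$. If a set $F$ of $K$-subsets of $[n]$ has at least $cn^{K+1}$ rich sets, then there are disjoint $t$-sets $U_1,\dots,U_{K+1}\subseteq[n]$ such that for $i=1,2,3$ every transversal of $(U_j)_{j\ne i}$ is in $F$.
\end{lemma}

\begin{proof}
For each rich set $Q$ fix distinct points $w_1,w_2,w_3\in Q$ with $Q\setminus\{w_i\}\in F$. Assign the points of $[n]$ independently and uniformly to parts $W_1,\dots,W_{K+1}$. Call a rich set $Q$ \emph{good} if it has one point in each part and $w_i\in W_i$ for $i=1,2,3$. At least one of the $(K+1)^{K+1}$ equally likely assignments of the points of $Q$ makes $Q$ good, so the expected number of good sets is at least $c'n^{K+1}$ with $c'=c(K+1)^{-(K+1)}$. Fix a partition with at least this many good sets. For $n\ge n_2(t,c')$, Theorem~\ref{thm:erdos} gives $K+1$ disjoint $t$-sets, the classes, all of whose transversals are good. Let $x,x'$ be in the same class and choose one point from each other class. These $K$ points lie in $K$ different parts, and both $x$ and $x'$ must lie in the remaining part. So each class is contained in a part, and different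 classes lie in different parts because a transversal meets every part. Label the classes so that $U_j\subseteq W_j$. Let $i\in\{1,2,3\}$ and let $u$ be a transversal of $(U_j)_{j\ne i}$. For any $x\in U_i$ the set $Q=u\cup\{x\}$ is good, and $x$ is its only point in $W_i$. So $x=w_i$ and $u=Q\setminus\{w_i\}\in F$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:gen}]
\emph{Constants.} Let $H_0$ have $K+1$ vertices and three edges. It is unique up to isomorphism, since an edge is the complement of a vertex. Two of its edges already cover all vertices, so the vertex set of a copy of $H_0$ in $F$ is a rich set; a set is rich exactly when it carries a copy, and it carries at most $\binom{K+1}3$ copies. Take $c_0,n_1$ from Theorem~\ref{thm:removal} with $\eta=\varepsilon/2$ and put $c=c_0/\binom{K+1}3$. If $n\ge n_1$ and $F$ has fewer than $cn^{K+1}$ rich sets, there is $G_1\subseteq F$ with $|G_1|\le\frac\varepsilon2n^K$ such that $F\setminus G_1$ has no rich set. Fix an integer $t\ge2K(K+1)/(3\varepsilon)$, take $n_2$ from Lemma~\ref{lem:block}, and let $n\ge n_0=\max(n_1,n_2)$.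

\emph{Generating blocks.} We build a set $X\subseteq D_0$ in steps, starting from $X=\emptyset$, and write $F=D_0\setminus\mathrm{cl}(X)$. Suppose that $F$ has at least $cn^{K+1}$ rich sets, and take $U_1,\dots,U_{K+1}$ from Lemma~\ref{lem:block}. A \emph{partial transversal} is a transversal of $(U_j)_{j\ne i}$ for some $i\in[K+1]$; we say that it misses $U_i$. Every transversal of $U_1,\dots,U_{K+1}$ is rich in $F\subseteq D_0$, hence a clique of the closed set $D_0$. Every partial transversal is contained in such a transversal, so all partial transversals are in $D_0$. Fix $o_j\in U_j$ for each $j$, and let $Y\subseteq D_0$ be the set of partial transversals that contain at least one $o_j$. Choosing the missed class, then $j$, then the other $K-1$ points, we get $|Y|\le(K+1)Kt^{K-1}$. If a partial transversal $u$ misses $U_i$, then the $K$-subsets of $u\cup\{o_i\}$ other than $u$ are partial transversals containing $o_i$. There are $K\ge3$ of them, so $u\in\mathrm{cl}(Y)$. Replace $X$ by $X\cup Y$. The set $F$ shrinks, and it loses at least the $3t^K$ partial transversals that miss $U_1$, $U_2$ or $U_3$, all of which were in $F$.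

Initially $|F|\le n^K$, so the process stops after at most $n^K/(3t^K)$ steps, with
\[
|X|\le\frac{n^K}{3t^K}\,K(K+1)t^{K-1}=\frac{K(K+1)}{3t}\,n^K\le\frac\varepsilon2\,n^K .
\]

\emph{The remainder.} Now $F=D_0\setminus\mathrm{cl}(X)$ has fewer than $cn^{K+1}$ rich sets. Take $G_1\subseteq F$ as above and put $G=X\cup G_1\subseteq D_0$, so $|G|\le\varepsilon n^K$. Since $D_0$ is closed, $\mathrm{cl}(G)\subseteq D_0$. Let $Q$ be a clique of $D_0$. It is not rich in $F\setminus G_1$, so at most two of its $K+1$ subsets of size $K$ are in $F\setminus G_1$. The others lie in $\mathrm{cl}(X)\cup G_1\subseteq\mathrm{cl}(G)$, and there are at least $K-1\ge3$ of them; this is where $K\ge4$ is used. Hence $Q$ is a clique of $\mathrm{cl}(G)$. Every member of the full set $D_0$ lies in a clique of $D_0$, so $D_0\subseteq\mathrm{cl}(G)$.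
\end{proof}

\begin{remark}
For $K=3$ the same definitions give a structure satisfying $(\mathrm H_2)$ with a non-exchangeable expansion, so Theorem~\ref{thm:B}(i) forces $\liminf_n\log|\mathcal C'_n|/n^3>0$, and the restriction $K\ge4$ is necessary. For $K\ge4$, Theorem~\ref{thm:A} shows that \eqref{eq:star} fails for some $C$. So there are $C,\eta>0$ with $\log|\mathcal C'_n|\ge\eta\,n^{k+1}e^{-C\sqrt{\log n}}$ for all large $n$, and the class constructed here has $\log|\mathcal C'_n|=n^{k+1-o(1)}$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BJM}
Samuel Braunfeld, Colin Jahel, Paolo Marimon,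
\emph{When invariance implies exchangeability (and applications to invariant Keisler measures)},
arXiv:2408.08370 (2024).

\bibitem{Erdos}
Erd\H{o}s (1964).

\bibitem{Gowers}
Gowers (2007).

\bibitem{NRS}
Nagle, R\"odl, Schacht (2006).

\bibitem{RS}
R\"odl, Skokan (2006).

\end{thebibliography}
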